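\title{Adjoining random elements to a hyperbolically embedded subgroup}

\begin{abstract}
Let $G$ be a finitely generated group and $H$ a proper, infinite, hyperbolically embedded subgroup of $G$. We prove that the subgroup generated by $H$ and the positions at time $n$ of finitely many independent random walks on $G$ is again hyperbolically embedded, with probability tending to $1$ as $n\to\infty$. This gives an affirmative answer to a question posed for non-hyperbolic $H$ in a paper of Abbott and Hull. The proof has two parts: a deterministic criterion, which says that adjoining long elements whose geodesics have no long overlaps with translates of one another preserves hyperbolic embeddedness, and a proof that random elements satisfy this criterion for every non-elementary acylindrical action on a separable hyperbolic space.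
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Hyperbolically embedded subgroups}

Let $G$ be a group, $H$ a subgroup and $X$ a subset of $G$. The Cayley graph $\Gamma(G,X\sqcup H)$ has vertex set $G$ and, for each $g\in G$ and each letter $y$ of the disjoint union $X\sqcup H$, an edge of length $1$ from $g$ to $gy$ labeled $y$. An element of $X\cap H$ gives two different letters, so every edge is either an \emph{$X$-edge} or an \emph{$H$-edge}. The endpoints of an $H$-edge lie in one left coset of $H$, and every left coset of $H$ has diameter at most $1$. Let $\Gamma(H,H)$ be the subgraph formed by the $H$-edges with endpoints in $H$. For $h\in H$ let $\hat d(1,h)\in[0,\infty]$ be the least length of a path from $1$ to $h$ in $\Gamma(G,X\sqcup H)$ that contains no edge of $\Gamma(H,H)$.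

\begin{definition}[\cite{DGO}]\label{def:he}
We write $H\hookrightarrow_h(G,X)$ if $G=\langle X\cup H\rangle$, the graph $\Gamma(G,X\sqcup H)$ is hyperbolic, and for every $r$ there are only finitely many $h\in H$ with $\hat d(1,h)\le r$. The subgroup $H$ is \emph{hyperbolically embedded} in $G$, written $H\hookrightarrow_hG$, if $H\hookrightarrow_h(G,X)$ for some $X$.
\end{definition}

Hyperbolicity of the graph says that $G$ is negatively curved once the cosets of $H$ are collapsed. The last condition, \emph{local finiteness}, says that the rest of $G$ offers no cheap detours between the elements of $H$.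

\begin{example}\label{ex:basic}
Let $H$ be infinite and $X=\{t\}$. If $G=H*\langle t\rangle$ with $t$ of infinite order, the graph is a tree-like union of complete graphs (cosets of $H$) and lines (cosets of $\langle t\rangle$), hence hyperbolic. Every $g\notin H$ has a normal form beginning $vt^{e}$ with $v\in H$, $e\ne0$; the element $v$ does not change along an edge with both endpoints outside $H$, so a path that leaves $H$ at $v$ first returns to $H$ at $v$. Thus $\hat d(1,h)=\infty$ for $h\ne1$, and $H\hookrightarrow_h(G,X)$. If instead $G=H\times\langle t\rangle$, the path labeled $t\,h\,t^{-1}$ avoids $\Gamma(H,H)$, so $\hat d(1,h)\le3$ for all $h$ and local finiteness fails.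
\end{example}

The detour in the direct product exists because $t$ conjugates $H$ to itself. In general, hyperbolically embedded subgroups are almost malnormal \cite[Prop.~4.33]{DGO}:
\begin{equation}\label{eq:malnormal}
H\hookrightarrow_hG,\quad g\notin H\quad\Longrightarrow\quad |H\cap gHg^{-1}|<\infty .
\end{equation}

\subsection{The question and the answer}

Let $G$ be finitely generated. A probability distribution on $G$ has \emph{full support} if its support generates $G$ as a semigroup. Fix $k\ge1$ and finitely supported distributions $\mu_1,\dots,\mu_k$ of full support. Let $w^{(i)}_n$ be the position at time $n$ of the random walk on $G$ that starts at $1$ and has step distribution $\mu_i$, that is, a product $g_1\cdots g_n$ of independent elements with law $\mu_i$; the $k$ walks are independent. Put $R_n=\langle w^{(1)}_n,\dots,w^{(k)}_n\rangle$. A \emph{random subgroup} $R$ has a property if the probability that $R_n$ has it tends to $1$.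

Suppose that $H$ is a proper subgroup, hyperbolically embedded in $G$ and not a hyperbolic group; in particular $H$ is infinite. Then $G$ has a maximal finite normal subgroup $E(G)$, and $E(G)\le H$ (Lemmas \ref{lem:action} and \ref{lem:E} below). It is known that in this setting a random subgroup satisfies $\langle H,R\rangle\cong H*_{E(G)}RE(G)$, so that algebraically $R$ is as independent of $H$ as it can be. The following question is posed in \cite{AH}.
\begin{quote}
\emph{Is $\langle H,R\rangle$ hyperbolically embedded in $G$? That is, does the probability that $\langle H,R_n\rangle\hookrightarrow_hG$ tend to $1$ for all such $G$, $H$, $k$ and $(\mu_i)$?}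
\end{quote}

The algebraic structure alone does not decide the question.

\begin{example}\label{ex:bad}
Let $G=H*\langle t\rangle$ as in Example \ref{ex:basic} and let $\chi\colon G\to\mathbb Z$ be the homomorphism with $\chi(t)=1$, $\chi(H)=0$. For $N\ge2$ the subgroup $K=\langle H,t^N\rangle$ is the free product $H*\langle t^N\rangle$, but $t\notin K$ because $\chi(K)=N\mathbb Z$, and $K\cap tKt^{-1}\supseteq\langle t^N\rangle$ is infinite. By \eqref{eq:malnormal}, $K$ is not hyperbolically embedded. The period can also be hidden by $H$: for $a\in H\setminus\{1\}$ and $w=tat$, the group $K=\langle H,w\rangle$ contains $wa=(ta)^2$, while $ta\notin K$ because $\chi(K)=2\mathbb Z$, and again \eqref{eq:malnormal} fails.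
\end{example}

In both cases a piece of the word $w$ occurs twice in $w$. A random word should have no long repetition, and so one guesses that the answer is yes. This is correct. Recall that an isometric action of $G$ on a metric space $S$ is \emph{acylindrical} if for every $\varepsilon\ge0$ there are $R(\varepsilon)$ and $N(\varepsilon)$ such that, whenever $d(x,y)\ge R(\varepsilon)$, at most $N(\varepsilon)$ elements of $G$ move both $x$ and $y$ by at most $\varepsilon$.

\begin{theorem}\label{thm:main}
Let $G$ be a finitely generated group and $H<G$ a proper, infinite, hyperbolically embedded subgroup. There is $X\subset G$ such that $H\hookrightarrow_h(G,X)$ and $G$ acts acylindrically on $\Gamma(G,X\sqcup H)$. For every such $X$, every $k\ge1$ and all finitely supported $\mu_1,\dots,\mu_k$ of full support,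
\[
\Pr\big(\langle H,R_n\rangle\hookrightarrow_h(G,X)\big)\longrightarrow1\qquad(n\to\infty).
\]
\end{theorem}

The proof uses neither that $H$ is non-hyperbolic nor the amalgam decomposition. Full support cannot simply be dropped: for the point mass at $t$ in Example \ref{ex:bad} we have $w_n=t^n$.

\subsection{Matches, and the two halves of the proof}

We need a geometric version of ``a long subword occurs twice''. Let $G$ act by isometries on a hyperbolic geodesic space $S$, and let $\delta\ge1$ be a hyperbolicity constant in the sense of Section \ref{sec:hyp}. ``Within $r$'' always means at distance at most $r$.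

\begin{definition}\label{def:match}
Let $\gamma,\gamma'$ be geodesic segments in $S$. An element $g\in G$ is an \emph{$(\ell,r)$-match of $\gamma$ with $\gamma'$ at $p,q$} if $p,q\in\gamma$, $d(p,q)\ge\ell$, and both $p$ and $q$ are within $r$ of $g\gamma'$.
\end{definition}

In Example \ref{ex:bad} the path $\gamma$ labeled $t^N$ is geodesic, since $\chi$ is $1$-Lipschitz, and $t$ is an $(N-1,0)$-match of $\gamma$ with itself. Some matches are unavoidable. If $E\le H$ is normal in $G$, then $g\in E$ moves every vertex $x$ of $\Gamma(G,X\sqcup H)$ by $d(x,gx)=d(1,x^{-1}gx)\le1$, so $g$ matches every long segment with itself. The first half of the proof says that if these are the only matches, then all is well.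

\begin{theorem}\label{thm:criterion}
Let $H\hookrightarrow_h(G,X)$, let $E$ be a normal subgroup of $G$ with $E\le H$, let $S=\Gamma(G,X\sqcup H)$ have hyperbolicity constant $\delta\ge1$, and let $o=1$. Let $w_1,\dots,w_k\in G$, let $\gamma_i$ be a geodesic from $o$ to $w_io$, and let $\ell\ge10\delta$. Assume:
\begin{enumerate}
\item[(P1)] $d(o,w_io)\ge100\ell$ for all $i$;
\item[(P2)] if $g$ is an $(\ell,6\delta)$-match of $\gamma_i$ with $\gamma_j$, then $i=j$ and $g\in E$.
\end{enumerate}
Then $K=\langle H,w_1,\dots,w_k\rangle\hookrightarrow_h(G,X)$.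
\end{theorem}

The second half does not involve $H$. An action on a hyperbolic space is \emph{non-elementary} if there are two independent loxodromic elements (Section \ref{sec:hyp}).

\begin{proposition}\label{prop:random}
Let a countable group $G$ act acylindrically and non-elementarily on a separable geodesic hyperbolic space $S$ with constant $\delta\ge1$, let $o\in S$, and let $E$ be the maximal finite normal subgroup of $G$. Fix a geodesic $[o,xo]$ for each $x\in G$. Let $\mu_1,\dots,\mu_k$ be finitely supported distributions of full support and $\gamma_i=[o,w^{(i)}_no]$. There is $L>0$ such that for each $\eta\in(0,1)$, with probability tending to $1$ as $n\to\infty$: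
\begin{enumerate}
\item[(a)] $d(o,w^{(i)}_no)\ge Ln$ for all $i$;
\item[(b)] if $g$ is an $(\eta n,6\delta)$-match of $\gamma_i$ with $\gamma_j$, then $i=j$ and $g\in E$.
\end{enumerate}
\end{proposition}

\begin{proof}[Proof of Theorem \ref{thm:main} from Theorem \ref{thm:criterion} and Proposition \ref{prop:random}]
A set $X$ as in the first assertion exists by \cite[Thm.~5.4]{Os}: if $H\hookrightarrow_h(G,X_0)$, there is $X\supseteq X_0$ with $H\hookrightarrow_h(G,X)$ such that $G$ acts acylindrically on $\Gamma(G,X\sqcup H)$. Fix any such $X$. The graph $S=\Gamma(G,X\sqcup H)$ is separable because $G$ is countable. By Lemma \ref{lem:action} the action on $S$ is non-elementary and $E=E(G)$ lies in $H$; this is where we use that $H$ is infinite and proper. Take $L$ from Proposition \ref{prop:random}, put $\eta=\min(L/100,1/2)$ and $\ell=\eta n$. Then $Ln\ge100\ell$, and $\ell\ge10\delta$ for large $n$. With probability tending to $1$ the elements $w_i=w_n^{(i)}$ satisfy (P1) and (P2), and then Theorem \ref{thm:criterion} applies to $\langle H,w_1,\dots,w_k\rangle=\langle H,R_n\rangle$.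
\end{proof}

Section \ref{sec:models} shows each half in a case that can be done by hand, and Section \ref{sec:background} collects the background. Theorem \ref{thm:criterion} is proved in Section \ref{sec:criterion}, and Proposition \ref{prop:random} in Sections \ref{sec:E}--\ref{sec:nomatch}.

\section{Two model cases}\label{sec:models}

\subsection{Local finiteness without a proper action}\label{sec:model1}

Conditions (P1) and (P2) will make $K$ quasiconvex in $S$ and force distinct cosets of $K$ to diverge. This bounds the $S$-length of an element $x\in K$ in terms of the length of a detour from $1$ to $x$. It does not give local finiteness, because balls of $S$ contain infinitely many elements of $K$: the ball of radius $1$ contains $H$.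

To see what does, take $G=H*\langle s\rangle*\langle t\rangle$ with $H$ infinite, $X=\{s,t\}$ and $K=\langle H,s\rangle$. Consider a path of length $r$ in $\Gamma(G,X\sqcup K)$ from $1$ to $x\in K$ with no edge in $\Gamma(K,K)$. Since $G=K*\langle t\rangle$, every excursion of the path outside $K$ returns to the vertex where it started, as in Example \ref{ex:basic}. Deleting the excursions leaves a path of $s$-edges, so $x=s^j$ with $|j|\le r$. Read this as two statements about $x$ as a word in $s^{\pm1}$ and letters from $H$: the number of letters is bounded, and each $H$-letter $h$ has bounded $\hat d(1,h)$, which here means that there is none. The general proof has the same two steps. The first uses the geometry of $K$ in $S$; the second transfers local finiteness from $H$ to $K$, one letter at a time.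

\subsection{Matches in random positive words}\label{sec:model2}

Let the free group on $a,b$ act on its Cayley tree, and let $w=x_1\cdots x_n$ with independent letters uniform in $\{a,b\}$. This distribution does not have full support, but it shows the mechanism. The geodesic $\gamma=[1,w]$ reads the word $w$. Fix $\eta>0$, put $m=\lfloor\eta n/3\rfloor$, and suppose that $g\gamma\cap\gamma$ contains $3m$ edges. Since $g$ preserves labels and directions of edges, there are $i$ and a \emph{shift} $d$ such that $x_j=x_{j+d}$ for $i<j\le i+3m$, where $d\ge0$ after exchanging $g$ and $g^{-1}$ if necessary. Cut $w$ into consecutive blocks $b_1,b_2,\dots$ of $m$ letters.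

\emph{Large shift.} Suppose $x_j=x_{j+d}$ for $2m$ consecutive values of $j$, with $d\ge m$. The positions $j+d$ contain a whole block $b_{c+1}$, and its copy $d$ places to the left lies in $b_1\cdots b_c$. This prefix is independent of $b_{c+1}$ and has at most $n$ subwords of length $m$. The probability that this happens for some $c$ is at most $n^22^{-m}\to0$: polynomially many candidates, each exponentially unlikely.

\emph{Small shift.} Suppose $0<d<m$. Now the copy overlaps the block and independence is lost, but we can iterate. Let $ed$ be the least multiple of $d$ with $ed\ge m$. Then $x_j=x_{j+d}=\dots=x_{j+ed}$ for $i<j\le i+3m-(e-1)d$, which is more than $2m$ values of $j$ as $(e-1)d<m$. This is a match with large shift.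

\emph{Zero shift.} If $d=0$, then $g$ fixes a vertex, so $g=1$.

For a general action four things change. The sample path is no longer a geodesic, but at times far apart it stays close to one (event $\Omega_1$ in Section \ref{sec:walks}). One point no longer determines $g$; two distant points determine it up to boundedly many choices by acylindricity, so one block is spent on locating $g$ and the next one is the unlikely block (event $\Omega_2$). A match may reverse the direction of $\gamma$, and this must be excluded. Finally, an element that almost fixes a long segment need not be trivial; to force it into $E$ we show that $\gamma$ passes along a fixed rigid pattern in every block (Section \ref{sec:E} and event $\Omega_3$).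

\section{Background}\label{sec:background}

\subsection{Hyperbolic geometry}\label{sec:hyp}

Let $S$ be a geodesic metric space; $[x,y]$ denotes a geodesic from $x$ to $y$, and all statements hold for every choice of geodesics. The Gromov product is $(x|y)_o=\frac12\big(d(o,x)+d(o,y)-d(x,y)\big)$. The space $S$ is \emph{hyperbolic} if for some $\delta$ all geodesic triangles are $\delta$-slim: each side lies in the $\delta$-neighborhood of the union of the other two. A \emph{hyperbolicity constant} is a number $\delta\ge1$ such that triangles are $\delta$-slim and the four-point inequality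
\begin{equation}\label{eq:four}
(x|z)_o\ge\min\{(x|y)_o,(y|z)_o\}-\delta
\end{equation}
holds for all points; every hyperbolic space has one. Cutting along diagonals from one vertex shows that geodesic $n$-gons are $(n-2)\delta$-slim. We use the following facts.

\begin{enumerate}
\item[(H1)] $(x|y)_o$ is $1$-Lipschitz in each of $x,y,o$ and at most $\min\{d(o,x),d(o,y)\}$. Expanding the definitions gives $(p|x)_o+(o|x)_p=d(o,p)$ and
\[
(y|x)_p=(y|x)_o-(y|p)_o+d(o,p)-(x|p)_o\ \ge\ (y|x)_o-(y|p)_o .
\]
\item[(H2)] $d(x,[y,z])-2\delta\le(y|z)_x\le d(x,[y,z])$. The second inequality holds because $(y|z)_p=0$ for $p\in[y,z]$. For the first, the points of $[y,z]$ within $\delta$ of $[x,y]$ and those within $\delta$ of $[x,z]$ form two nonempty closed sets covering $[y,z]$, so some $p$ lies in both. Adding $d(x,p)+d(p,y)\le d(x,y)+2\delta$ and $d(x,p)+d(p,z)\le d(x,z)+2\delta$ gives $d(x,p)\le(y|z)_x+2\delta$.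
\item[(H3)] If $q\in[x,y]$ and $d(x,q)\le(y|z)_x-2\delta$, then $q$ is within $\delta$ of $[x,z]$. Otherwise $q$ is within $\delta$ of $[y,z]$, and (H2) gives $d(x,q)\ge(y|z)_x-\delta$.
\item[(H4)] Let $d(x,x'),d(y,y')\le r$. Every point of $[x,y]$ at distance greater than $r+2\delta$ from $x$ and $y$ is within $2\delta$ of $[x',y']$, and every point of $[x,y]$ is within $r+2\delta$ of $[x',y']$. Indeed, a point of $[x,y]$ is within $2\delta$ of $[x,x']\cup[x',y']\cup[y',y]$, and a point of $[x,x']$ is within $r$ of both $x$ and $x'$.
\end{enumerate}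

The next lemma is the local-to-global principle in the form we need: a chain of long segments with small Gromov products at the corners follows a geodesic. No length condition is imposed on the first and last segments.

\begin{lemma}[Chain lemma]\label{lem:chain}
Let $z_0,\dots,z_m\in S$ satisfy $(z_{j-1}|z_{j+1})_{z_j}\le c$ for $0<j<m$ and $d(z_{j-1},z_j)\ge2c+10\delta$ for $2\le j\le m-1$. Then for $0<j<m$,
\[
(z_0|z_m)_{z_j}\le c+2\delta,\qquad d(z_0,z_{j+1})\ge d(z_0,z_j)+d(z_j,z_{j+1})-2(c+\delta).
\]
\end{lemma}

\begin{proof}
Let $A_j=(z_0|z_{j+1})_{z_j}$. We show $A_j\le c+\delta$ by induction; $A_1\le c$. If $j\ge2$ and $A_{j-1}\le c+\delta$, then (H1) gives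
\begin{equation}\label{eq:chain}
(z_0|z_{j-1})_{z_j}=d(z_{j-1},z_j)-A_{j-1}\ge c+9\delta .
\end{equation}
By \eqref{eq:four}, $\min\{(z_0|z_{j-1})_{z_j},A_j\}\le(z_{j-1}|z_{j+1})_{z_j}+\delta\le c+\delta$, so $A_j\le c+\delta$. This is the second claim. The same bound for the reversed chain reads $(z_{j-1}|z_m)_{z_j}\le c+\delta$. For $j=1$ this gives the first claim. For $j\ge2$, \eqref{eq:four} gives $\min\{(z_0|z_{j-1})_{z_j},(z_0|z_m)_{z_j}\}\le c+2\delta$, and \eqref{eq:chain} shows that the minimum is the second term.
\end{proof}

\emph{Quasigeodesics.} A path is \emph{$(\mu,b)$-quasigeodesic} if every subpath with endpoints $x,y$ has length at most $\mu d(x,y)+b$. We use the Morse lemma in its discrete form: for $\mu\ge1$, $b\ge0$ there is $B=B(\mu,b,\delta)$ such that, if $|i-j|/\mu-b\le d(x_i,x_j)\le\mu|i-j|+b$ for $0\le i,j\le r$, then each $x_i$ is within $B$ of $[x_0,x_r]$ and each point of $[x_0,x_r]$ is within $B$ of some $x_i$.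

\emph{The boundary.} A sequence $(x_n)$ converges at infinity if $(x_n|x_m)_o\to\infty$ as $n,m\to\infty$. Two such sequences are equivalent if $(x_n|y_m)_o\to\infty$ as $n,m\to\infty$, and $\partial S$ is the set of classes.
\begin{enumerate}
\item[(H5)] If $(x_n)$ and $(y_m)$ converge to different points of $\partial S$, then $\sup_{n,m}(x_n|y_m)_o<\infty$. Otherwise $(x_{n_l}|y_{m_l})_o\to\infty$ for some $n_l,m_l$, which tend to infinity by (H1), and applying \eqref{eq:four} twice to $x_n,x_{n_l},y_{m_l},y_m$ with $l$ large shows that the sequences are equivalent.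
\end{enumerate}

An isometry $f$ is \emph{loxodromic} if $d(o,f^jo)\ge\epsilon|j|-b$ for some $\epsilon>0$, $b\ge0$ and all $j\in\mathbb Z$. By the Morse lemma there is $B(f)$ such that, for $i\le j$, the set $\{f^io,\dots,f^jo\}$ and $[f^io,f^jo]$ are each in the $B(f)$-neighborhood of the other. Hence $(f^jo|f^Jo)_o\ge d(o,f^jo)-2B(f)$ for $0\le j\le J$, and $(f^{-i}o|f^jo)_o\le B(f)$ for $i,j\ge0$ by (H2). So $(f^jo)$ and $(f^{-j}o)$ converge to distinct points $f^{+\infty},f^{-\infty}\in\partial S$. Loxodromics $f,h$ are \emph{independent} if $\{f^{\pm\infty}\}\cap\{h^{\pm\infty}\}=\emptyset$.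

\subsection{Isolated edges and the action on the relative Cayley graph}

An $H$-edge $e$ of a closed path $P$ in $\Gamma(G,X\sqcup H)$ is \emph{isolated} if no other $H$-edge of $P$ lies in the same left coset of $H$; such an edge is an isolated $H$-component of $P$ in the terminology of \cite{DGO}. The rest of $P$ is then a detour around $e$, so the label $h$ of $e$ has $\hat d(1,h)$ less than the length of $P$. The following theorem says much more: the bound depends only on the number of quasigeodesic sides.

\begin{theorem}[{\cite[Prop.~4.14]{DGO}}]\label{thm:isolated}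
Let $H\hookrightarrow_h(G,X)$. For all $\mu\ge1$, $b\ge0$ there is $D=D(\mu,b)\ge1$ with the following property. If, in an $n$-gon in $\Gamma(G,X\sqcup H)$, the sides in a set $I$ are isolated $H$-edges with labels $h_i$ and all other sides are $(\mu,b)$-quasigeodesic, then $\sum_{i\in I}\hat d(1,h_i)\le Dn$.
\end{theorem}

We also use that finite changes of $X$ do not matter \cite[Cor.~4.27]{DGO}: if $X_1,X_2$ have finite symmetric difference and $G=\langle X_1\cup H\rangle=\langle X_2\cup H\rangle$, then
\begin{equation}\label{eq:change}
H\hookrightarrow_h(G,X_1)\iff H\hookrightarrow_h(G,X_2).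
\end{equation}
Finally, by \cite[Thm.~1.1]{Os}, if $G$ acts acylindrically on a hyperbolic space, then the orbits are bounded, or $G$ is virtually cyclic and contains a loxodromic, or there are infinitely many independent loxodromics.

\begin{lemma}\label{lem:action}
Let $H<G$ be proper and infinite, $H\hookrightarrow_h(G,X)$, and suppose that $G$ acts acylindrically on $S=\Gamma(G,X\sqcup H)$. Then every finite normal subgroup of $G$ lies in $H$, and the action on $S$ is non-elementary.
\end{lemma}

\begin{proof}
If $g$ lies in a finite normal subgroup, its centralizer in $H$ has finite index in $H$ and is contained in $H\cap gHg^{-1}$, so $g\in H$ by \eqref{eq:malnormal}.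

The group $G$ is not virtually cyclic: otherwise the infinite subgroup $H$ has finite index, and $H\cap gHg^{-1}$ is infinite for $g\notin H$, contrary to \eqref{eq:malnormal}. By the trichotomy above it suffices to find one loxodromic. Pick $a\in G\setminus H$. Adding $a$ to $X$ preserves $H\hookrightarrow_h(G,X)$ by \eqref{eq:change} and changes the metric on $G$ to a bi-Lipschitz equivalent one, so it does not change which elements are loxodromic. Thus we may assume $a\in X$. Let $D=D(1,1)$; every edge and every geodesic is $(1,1)$-quasigeodesic. As $H$ is infinite, there is $h\in H$ with $\hat d(1,h)\ge100D$. Consider the path from $1$ labeled $(ha)^N$, with $H$-edges $e_1,\dots,e_N$.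

No two of the $e_i$ lie in one coset of $H$. Suppose that $e_i,e_j$ do, with $m=j-i-1\ge0$ minimal. If $m=0$, the $a$-edge between them has both endpoints in one coset, so $a\in H$. If $m\ge1$, close up the subpath strictly between $e_i$ and $e_j$ by an $H$-edge in the coset of $e_i$, or by nothing if it is already closed. This is a polygon with at most $2m+2$ sides, each a single edge, and $e_{i+1},\dots,e_{j-1}$ are isolated in it by minimality of $m$. Theorem \ref{thm:isolated} gives $100mD\le(2m+2)D$, which is false.

Now close up the whole path by a geodesic of length $d=d(1,(ha)^N)$. It has at most $d$ $H$-edges, each in the coset of at most one $e_i$, so at least $N-d$ of the $e_i$ are isolated in a polygon with at most $2N+1$ sides. Hence $100(N-d)\le2N+1$, so $d\ge N/2$, and $ha$ is loxodromic.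
\end{proof}

\section{Proof of the criterion}\label{sec:criterion}

Throughout this section the hypotheses and notation of Theorem \ref{thm:criterion} are in force. We use $1\le\delta\le\ell/10$ and $d(o,ho)\le1$ for $h\in H$ without comment, and we put $A=\max_id(o,w_io)$.

\subsection{Reduced words follow geodesics}

Let $W$ be the alphabet of $2k$ formal letters $w_i,w_i^{-1}$, with the formal involution $a\mapsto a^{-1}$; a letter also denotes the corresponding element of $G$. Put $\tau_a=1$ for $a=w_i$ and $\tau_a=w_i^{-1}\in G$ for $a=w_i^{-1}$. In both cases $\tau_a\gamma_i$ is a geodesic between $o$ and $ao$, which we denote by $[o,ao]$.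

A word $h_0a_1h_1\cdots a_mh_m$, with $a_j\in W$ and $h_j\in H$ (a trivial $h_j$ is omitted), is \emph{reduced} if there is no $j$ with $a_{j+1}=a_j^{-1}$ and $h_j\in E$. Call a word in $H\sqcup W$ \emph{geodesic} if no shorter word represents the same element, and let $|x|$ be the length of a geodesic word for $x\in K$. A geodesic word has no two adjacent $H$-letters, so it has the form above. It is reduced: since $E$ is normal and $E\le H$, a subword $a_jh_ja_j^{-1}$ with $h_j\in E$ could be replaced by at most one $H$-letter. Subwords of geodesic words are geodesic.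

A reduced word defines a broken path of translates of the $\gamma_i$. Backtracking at a corner is a match, so (P2) controls the corners.

\begin{lemma}\label{lem:corner}
If $a,b\in W$, $h\in H$ and $(a^{-1}o|hbo)_o\ge\ell+5\delta$, then $b=a^{-1}$ and $h\in E$.
\end{lemma}

\begin{proof}
Let $q\in[o,a^{-1}o]$ with $d(o,q)=\ell$. By (H3), $q$ is within $\delta$ of a geodesic $[o,hbo]$, and by slimness of the triangle $o,ho,hbo$ this geodesic is within $\delta+1$ of $h[o,bo]$. So $o$ and $q$ are within $3\delta$ of $h[o,bo]$. Writing $[o,a^{-1}o]=\tau_{a^{-1}}\gamma_i$ and $[o,bo]=\tau_b\gamma_j$, we see that $\tau_{a^{-1}}^{-1}h\tau_b$ is an $(\ell,6\delta)$-match of $\gamma_i$ with $\gamma_j$. By (P2), $i=j$ and $\tau_{a^{-1}}^{-1}h\tau_b\in E$. If $b=a^{-1}$, then $h\in E$ because $E$ is normal. Otherwise $(a^{-1},b)$ is $(w_i^{-1},w_i)$ or $(w_i,w_i^{-1})$, so $w_ih\in E$ or $hw_i^{-1}\in E$. Then $w_i\in H$ and $d(o,w_io)\le1$, contradicting (P1).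
\end{proof}

For a reduced word $h_0a_1h_1\cdots a_mh_m$ put
\[
g_j=h_0a_1h_1\cdots a_jh_j,\qquad z_j=g_jo,\qquad \sigma_j=g_{j-1}[o,a_jo],\qquad Q_1=2\ell+4\delta\le2.4\,\ell,
\]
and let $Y$ be a geodesic $[z_0,z_m]$. The geodesic $\sigma_j$ joins $z_{j-1}$ to a point within $1$ of $z_j$.

\begin{lemma}\label{lem:broken}
For every reduced word:
\begin{enumerate}
\item[(a)] $d(z_{j-1},z_j)\ge99\ell$ and $d(z_i,z_j)\ge90\ell\,|i-j|$;
\item[(b)] there are $y_j\in Y$ with $d(y_j,z_j)\le Q_1$, $y_0=z_0$, $y_m=z_m$, and the subsegments $[y_{j-1},y_j]$ cover $Y$ if $m\ge1$;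
\item[(c)] points of $[y_{j-1},y_j]$ at distance at least $3\ell$ from $y_{j-1}$ and $y_j$ are within $2\delta$ of $\sigma_j$, and all points of $[y_{j-1},y_j]$ are within $Q_1+1+2\delta$ of $\sigma_j$.
\end{enumerate}
\end{lemma}

\begin{proof}
We have $d(z_{j-1},z_j)=d(o,a_jh_jo)\ge100\ell-1\ge99\ell$. Translating by $(g_{j-1}a_j)^{-1}$ and using (H1) and Lemma \ref{lem:corner},
\[
(z_{j-1}|z_{j+1})_{z_j}=(a_j^{-1}o|h_ja_{j+1}h_{j+1}o)_{h_jo}\le(a_j^{-1}o|h_ja_{j+1}o)_o+2<\ell+5\delta+2\le2\ell .
\]
Apply Lemma \ref{lem:chain} with $c=2\ell$. For the subchain starting at $z_i$, each step increases the distance from $z_i$ by at least $99\ell-2(2\ell+\delta)\ge90\ell$, which gives (a). For the whole chain, $(z_0|z_m)_{z_j}\le2\ell+2\delta$, so $d(z_j,Y)\le Q_1$ by (H2). The union of the $[y_{j-1},y_j]$ is connected and contains both ends of $Y$, which proves (b). Part (c) is (H4) with $r=Q_1+1$, since $r+2\delta\le2.7\,\ell$.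
\end{proof}

\begin{lemma}\label{lem:qc}
For $x\in K$ we have $|x|\le d(o,xo)+2$. Every geodesic of $S$ with endpoints in a coset $gK$ lies in the $Q$-neighborhood of $gK$, where $Q=A+Q_1+3\delta+2$.
\end{lemma}

\begin{proof}
Take a geodesic word for $x$ with $m$ letters from $W$. Then $z_m=xo$ and $d(o,z_0)\le1$, so $d(o,xo)\ge90\ell m-1$ and $|x|\le2m+1\le d(o,xo)+2$. For the second claim we may translate and consider a geodesic $[o,xo]$ with $x\in K$. If $m=0$ it has length at most $1$. Otherwise each of its points is within $\delta+1$ of $Y$ (triangle $o,z_0,z_m$), hence within $Q_1+3\delta+2$ of some $\sigma_j$ by Lemma \ref{lem:broken}, and $\sigma_j$ is within $A$ of $g_{j-1}\in K$.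
\end{proof}

\begin{remark}
The bound $d(o,xo)\ge90\ell m-1$ shows that every $x\in K$ with $d(o,xo)\le1$ lies in $H$. If $H\ne G$, then $X\not\subset H$, so $K\ne G$: the subgroup produced by Theorem \ref{thm:criterion} is proper.
\end{remark}

\subsection{Geometric separation}

If two cosets of $K$ stay close for a long time, then two broken paths fellow travel, and some $\sigma_j$ of the first runs along the second. The only difficulty is that it may run past a corner of the second path; since corners are far apart, a piece of length $10\ell$ avoids them, and this piece is a match.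

\begin{lemma}\label{lem:sep}
For each $\rho\ge0$ there is $B(\rho)$ such that if $p_1,p_2\in K$, $q_1,q_2\in gK$, $d(p_1,q_1),d(p_2,q_2)\le\rho$ and $d(p_1,p_2)\ge B(\rho)$, then $g\in K$.
\end{lemma}

\begin{proof}
Fix an integer $m_1$ with $90\ell m_1-Q_1>\rho+2+2\delta$ and take $B(\rho)>\max\{2\rho+1,\,1+2m_1(A+1)\}$. Translate by $p_1^{-1}$ and replace $g$ by $p_1^{-1}q_1\in KgK$, which lies in $K$ if and only if $g$ does. Then $p_1=o$, $p_2=xo$, $q_1=go$, $q_2=gvo$ with $x,v\in K$. Take geodesic words for $x$ and $v$, with $W$-letters $a_1,\dots,a_m$ and $b_1,\dots,b_{m'}$. Use the notation of Lemma \ref{lem:broken} for $x$; for $v$ let $g_i'$ be the prefixes and let $z_i',y_i',Y',\sigma_i'=gg'_{i-1}[o,b_io]$ be the $g$-translates of the corresponding objects. Since $d(o,xo)\le1+m(A+1)$ we have $m\ge2m_1+1$, and $m'\ge1$ because $m'=0$ would give $d(p_1,p_2)\le2\rho+1$.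

Put $j=m_1+1$. Each of the indices $j-1,j$ differs from $0$ and from $m$ by at least $m_1$, so by Lemma \ref{lem:broken} the points $y_{j-1},y_j$, and hence all points between them, are at distance greater than $\rho+2+2\delta$ from the ends of $Y$. Corresponding ends of $Y$ and $Y'$ are within $\rho+2$, so by (H4) every $z\in[y_{j-1},y_j]$ is within $2\delta$ of some $z'\in Y'$; fix such a choice $z\mapsto z'$.

Let $T\subset[y_{j-1},y_j]$ be the set of points at distance at least $3\ell$ from both ends. It is a segment of length at least $99\ell-2Q_1-6\ell\ge85\ell$. Call $z\in T$ \emph{bad} if $d(z',y_i')\le3\ell$ for some $i$; then $d(z,y_i')\le4\ell$. Since $d(y_i',y'_{i'})\ge90\ell-2Q_1\ge80\ell$ for $i\ne i'$, two bad points are at distance at most $8\ell$ or at least $72\ell$. So one of the subsegments $[0,10\ell]$ and $[20\ell,30\ell]$ of $T$, in arc length, contains no bad point; call it $T_0$. If $z,\tilde z\in T_0$ and $d(z,\tilde z)\le\delta$, then $d(z',\tilde z')\le5\delta<3\ell$, so no $y_i'$ lies between $z'$ and $\tilde z'$. Walking along $T_0$ in steps of length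 at most $\delta$, we find that all $z'$ with $z\in T_0$ lie in one component of $Y'\setminus\{y_0',\dots,y'_{m'}\}$. Some segment $[y'_{i-1},y_i']$ meets this component, and then contains it. By Lemma \ref{lem:broken}(c) these $z'$ are within $2\delta$ of $\sigma_i'$, and the points of $T_0$ are within $2\delta$ of $\sigma_j$. The two ends of $T_0$ thus give two points of $\sigma_j$ at distance at least $10\ell-4\delta\ge\ell$, each within $6\delta$ of $\sigma_i'$. Since $\sigma_j$ and $\sigma'_i$ are the translates of two of the segments $\gamma_1,\dots,\gamma_k$ by $g_{j-1}\tau_{a_j}$ and $gg'_{i-1}\tau_{b_i}$, (P2) gives $(g_{j-1}\tau_{a_j})^{-1}gg'_{i-1}\tau_{b_i}\in E\le K$. All factors other than $g$ lie in $K$, so $g\in K$.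
\end{proof}

\subsection{Adding the new generators}

We want a word in $H\sqcup W$ to label a path whose $H$-edges are exactly its $H$-letters. So let $X'=X\cup\{w_i^{\pm1}\}$ and $S'=\Gamma(G,X'\sqcup H)$, with metric $d'$. By \eqref{eq:change}, $H\hookrightarrow_h(G,X')$; from now on $\hat d$ refers to $S'$, and $\delta'$ is a hyperbolicity constant of $S'$. On $G$ we have $d'\le d\le M_1d'$ with $M_1=\max(1,A)$. A \emph{$K$-path} is a path in $S'$ labeled by a geodesic word in $H\sqcup W$, the letters of $W$ being read as letters of $X'$. Its vertices lie in one left coset of $K$.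

\begin{lemma}\label{lem:transfer}
There are $Q'$, $\mu$, $b\ge1$ such that geodesics of $S'$ with endpoints in $gK$ lie in the $Q'$-neighborhood of $gK$, and $K$-paths are $(\mu,b)$-quasigeodesic in $S'$. Lemma \ref{lem:sep} holds in $S'$ with $B'(\rho)=B(M_1\rho)$.
\end{lemma}

\begin{proof}
The vertices $v_0,\dots,v_r$ of a geodesic of $S'$ satisfy $|i-j|\le d(v_i,v_j)\le M_1|i-j|$. By the Morse lemma in $S$ they are within a uniform distance $B_0$ of a geodesic $[v_0,v_r]$ of $S$. If $v_0,v_r\in gK$, Lemma \ref{lem:qc} puts each $v_i$ within $Q+B_0$ of $gK$ for $d$, hence for $d'$; take $Q'=Q+B_0+1$. A subpath of a $K$-path between vertices $v,v'$ has length $|v^{-1}v'|\le M_1d'(v,v')+2$ by Lemma \ref{lem:qc}; allowing endpoints inside edges, $\mu=M_1$ and $b=2M_1+4$ work. For the last claim, $d'(p_i,q_i)\le\rho$ implies $d(p_i,q_i)\le M_1\rho$, and $d(p_1,p_2)\ge d'(p_1,p_2)$.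
\end{proof}

\subsection{Hyperbolicity of the graph coned off along $K$}

Let $Z=\Gamma(G,X'\sqcup K)$. We use a criterion of Bowditch \cite[Prop.~3.1]{B}: let $\mathcal G$ be a connected graph and $h_0\ge0$, and for all vertices $x,y$ let $\mathcal L(x,y)\ni x,y$ be a connected subgraph such that $\mathcal L(x,y)$ lies in the $h_0$-neighborhood of $\mathcal L(x,z)\cup\mathcal L(z,y)$ for all $x,y,z$, and $\operatorname{diam}\mathcal L(x,y)\le h_0$ for adjacent $x,y$. Then $\mathcal G$ is hyperbolic.

Since $H\le K$, the identity of $G$ extends to a $1$-Lipschitz graph map $S'\to Z$. Let $\mathcal L(x,y)$ be the image of a chosen geodesic $[x,y]$ of $S'$. The first condition holds with $\delta'$ because triangles in $S'$ are $\delta'$-slim. If $x,y$ are joined by an $X'$-edge, then $\operatorname{diam}\mathcal L(x,y)\le1$. If they are joined by a $K$-edge, then $[x,y]$ lies in the $Q'$-neighborhood of $xK$, which has diameter at most $1$ in $Z$, so $\operatorname{diam}\mathcal L(x,y)\le2Q'+1$. Hence $Z$ is hyperbolic.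

\subsection{Local finiteness}

Fix $r\ge1$. Let $x\in K$ be joined to $1$ by a path in $Z$ with vertices $1=v_0,\dots,v_r=x$ and no edge in $\Gamma(K,K)$. Its $i$-th edge is an $X'$-edge, or a $K$-edge with $v_{i-1}\notin K$. We show that there are finitely many such $x$, in the two steps of Section \ref{sec:model1}.

\emph{Step 1: $|x|$ is bounded in terms of $r$.} Let $d_x=d'(1,x)$ and consider a geodesic polygon in $S'$ with sides $[1,x]$ and $[v_{i-1},v_i]$, $1\le i\le r$. The side $[1,x]$ is covered by the $r$ closed sets of its points within $r\delta'$ of $[v_{i-1},v_i]$. One of them has diameter at least $d_x/r$, since $r$ intervals of length less than $d_x/r$ do not cover an interval of length $d_x$. So for some $i$ there are two points of $[1,x]$ at distance at least $d_x/r$, both within $r\delta'$ of $[v_{i-1},v_i]$. If the $i$-th edge is an $X'$-edge, then $d_x/r\le2r\delta'+1$. If it is a $K$-edge, then $[1,x]$ and $[v_{i-1},v_i]$ lie in the $Q'$-neighborhoods of $K$ and of $v_{i-1}K$, so there are two points of $K$ at distance at least $d_x/r-2Q'$, each within $r\delta'+2Q'$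 of $v_{i-1}K$. As $v_{i-1}\notin K$, Lemma \ref{lem:transfer} gives $d_x/r<B'(r\delta'+2Q')+2Q'$. In both cases $d_x$ is bounded, and $|x|\le M_1d_x+2$.

\emph{Step 2: the $H$-letters lie in a finite set.} Let $\omega$ be a $K$-path from $1$ to $x$. In the path $v_0,\dots,v_r$ keep the $X'$-edges and replace each $K$-edge by a $K$-path from $v_{i-1}$ to $v_i$. Together with $\omega$ this gives a closed path $P$ in $S'$. Let $e$ be an $H$-edge of $\omega$, with label $h$; its coset of $H$ is contained in $K$. We claim that $e$ is isolated in $P$. If two $H$-edges of $\omega$ lay in one coset of $H$, the subword from the first to the second, inclusive, would be a geodesic word of length at least $2$ representing an element of $H$, which is impossible. Every other $H$-edge of $P$ belongs to a $K$-path starting at some $v_{i-1}\notin K$, so it lies in $v_{i-1}K\ne K$. This proves the claim. Cutting $\omega$ at the ends of $e$ makes $P$ a polygon with at most $r+3$ sides: $e$, $K$-paths, and single $X'$-edges. Theorem \ref{thm:isolated}, applied in $S'$, gives $\hat d(1,h)\le D(\mu,b)(r+3)$.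 Since $H\hookrightarrow_h(G,X')$, only finitely many $h$ satisfy this bound.

So $x$ is represented by a word of bounded length in a finite alphabet depending only on $r$. Hence $K\hookrightarrow_h(G,X')$. Since $X'\setminus X$ is finite and $G=\langle X\cup K\rangle$, \eqref{eq:change} applied to $K$ gives $K\hookrightarrow_h(G,X)$. This proves Theorem \ref{thm:criterion}. \qed

\section{Detecting the finite normal subgroup}\label{sec:E}

For the rest of the paper $G$, $S$, $\delta$, $o$ are as in Proposition \ref{prop:random}, and $R(\varepsilon),N(\varepsilon)$ are acylindricity constants. Acylindricity says that few elements almost fix a long segment, but not which ones. We construct a finite configuration of points such that every element almost fixing it lies in $E$. An element that almost fixes a long piece of the orbit of a loxodromic $f$ commutes with a power of $f$ (Lemma \ref{lem:commute}); finitely many such conditions cut out $E$ (Lemma \ref{lem:E}); and the pieces can be concatenated to a chain without backtracking (Lemma \ref{lem:commens}).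

For $f$ loxodromic let $C(f)=\bigcup_{a\ge1}C_G(f^a)$. This is a subgroup, since two elements of it commute with a common power of $f$, and $gC(f)g^{-1}=C(gfg^{-1})$. Loxodromics $f,h$ are \emph{commensurable} if $f^a=h^b$ for some nonzero $a,b$. This is an equivalence relation, and commensurable loxodromics satisfy $C(f)=C(h)$ and $\{f^{\pm\infty}\}=\{h^{\pm\infty}\}$.

\begin{lemma}\label{lem:commens}
Loxodromics that are not commensurable are independent.
\end{lemma}

\begin{proof}
Suppose that $f,h$ are not independent. Passing to inverses, we may assume $f^{+\infty}=h^{+\infty}$. Let $B=\max(B(f),B(h))$ and $D_0=2B+\delta$. Given $j\ge0$, choose $J\ge j$ and $J'$ with $(f^Jo|h^{J'}o)_o\ge d(o,f^jo)+B+2\delta$. A point $q\in[o,f^Jo]$ within $B$ of $f^jo$ is within $\delta$ of $[o,h^{J'}o]$ by (H3), so there is $l(j)\ge0$ with $d(f^jo,h^{l(j)}o)\le D_0$. Fix $a$ with $d(o,f^ao)\ge R(2D_0)$ and put $x_j=h^{-l(j)}f^j$. Then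
\[
d(x_jo,o)\le D_0,\qquad d\big(x_jf^ao,\,h^{l(j+a)-l(j)}o\big)\le D_0 .
\]
Since $d(h^{l(j)}o,h^{l(j+a)}o)\le2D_0+d(o,f^ao)$ and $h$ is loxodromic, $l(j+a)-l(j)$ takes finitely many values, one of them for all $j$ in an infinite set $I$. For $j,j_0\in I$ the element $x_{j_0}^{-1}x_j$ moves $o$ and $f^ao$ by at most $2D_0$. Fixing $j_0$, acylindricity gives $x_j=x_{j'}$ for some $j\ne j'$ in $I$, that is, $f^{j-j'}=h^{l(j)-l(j')}$. This element is nontrivial, so both exponents are nonzero.
\end{proof}

\begin{lemma}\label{lem:finite}
If $f,h$ are independent loxodromics, then $C(f)\cap C(h)$ is finite.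
\end{lemma}

\begin{proof}
The points $f^{+\infty},f^{-\infty},h^{+\infty}$ are distinct, so by (H5) there is a bound $c_0$ for $(f^io|h^jo)_o$, $(f^{-i}o|h^jo)_o$ and $(f^io|f^{-j}o)_o$, $i,j\ge0$. Put $c=c_0+2\delta$. Let $x$ commute with $f^a$ and $h^b$, $a,b\ge1$. We first show $d(o,xo)\le c_2:=3c+2\delta$.

Let $P_1=f^{aj}o$, $P_2=f^{-aj}o$, $P_3=h^{bj}o$. Each is moved by $x^{-1}$ by exactly $d(o,xo)$, so $(P_i|x^{-1}P_i)_o\ge d(o,P_i)-d(o,xo)>c$ for large $j$. Applying \eqref{eq:four} twice to $P_i,x^{-1}P_i,x^{-1}P_{i'},P_{i'}$ with $i\ne i'$ gives $(P_i|P_{i'})_{xo}=(x^{-1}P_i|x^{-1}P_{i'})_o\le c$. At most one $P_i$ has $(P_i|xo)_o>c+\delta$, since two such would have product greater than $c\ge c_0$ by \eqref{eq:four}. For two others $P,P'$, the identity in (H1) gives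
\[
c\ge(P|P')_{xo}\ge d(o,xo)-(P|xo)_o-(P'|xo)_o\ge d(o,xo)-2(c+\delta).
\]

If $C(f)\cap C(h)$ had $N(c_2)+1$ elements, they would commute with a common power $f^a$ with $d(o,f^ao)\ge R(c_2)$, and each would move $o$ and $f^ao$ by at most $c_2$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:E}
The intersection $E$ of the groups $C(f)$ over all loxodromics $f$ is the maximal finite normal subgroup of $G$. There are pairwise non-commensurable loxodromics $f_1,\dots,f_s$, $s\ge2$, with $\bigcap_jC(f_j)=E$.
\end{lemma}

\begin{proof}
The group $E$ is normal, and finite by Lemma \ref{lem:finite}. A finite normal subgroup is centralized by a power of each $f$, so it lies in $E$. Take independent $f_1,f_2$, and for each of the finitely many elements of $(C(f_1)\cap C(f_2))\setminus E$ add a loxodromic $f$ with $C(f)$ not containing it. Discard from the list each member commensurable to an earlier one. This does not change the intersection, and $f_1,f_2$ remain.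
\end{proof}

\begin{lemma}\label{lem:commute}
For $f$ loxodromic and $D\ge0$ there are $N,m_0\ge1$ such that if $m\ge m_0$ and $g$ moves both $o$ and $f^mo$ by at most $D$, then $g$ commutes with $f^N$.
\end{lemma}

\begin{proof}
By (H4) each $z\in[o,f^mo]$ is within $D+2\delta$ of $gz'$ for some $z'\in[o,f^mo]$. Then $d(z,z')=|d(o,z)-d(go,gz')|\le2D+2\delta$, so $d(z,gz)\le3D+4\delta$. Hence $g$ moves $f^jo$ by at most $D'=3D+4\delta+2B(f)$ for $0\le j\le m$. Let $N'=N(D')$, choose $m'\ge1$ with $d(o,f^{m'}o)\ge R(D')$, and put $m_0=m'+N'$. For $0\le j\le N'$ the element $f^{-j}gf^j$ moves $o$ and $f^{m'}o$ by at most $D'$. Two of these $N'+1$ elements coincide, so $g$ commutes with $f^i$ for some $1\le i\le N'$. Take $N=N'!$.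
\end{proof}

\begin{proposition}[The pattern]\label{prop:pattern}
There is $c_*\ge0$ such that for all $\rho,D\ge0$ there are $c_1,\dots,c_s\in G$ with the following properties, where $\pi_0=1$ and $\pi_j=c_1\cdots c_j$:
\begin{enumerate}
\item[(a)] $d(o,c_jo)\ge\rho$ for all $j$, and $(c_j^{-1}o|c_{j+1}o)_o\le c_*$ for $j<s$;
\item[(b)] if $g$ moves each of $\pi_0o,\dots,\pi_so$ by at most $D$, then $g\in E$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $f_1,\dots,f_s$ be as in Lemma \ref{lem:E} and $c_*=\max_{j<s}\sup_{m,m'\ge0}(f_j^{-m}o|f_{j+1}^{m'}o)_o$, which is finite by Lemma \ref{lem:commens} and (H5). Let $N_j,m_{0,j}$ be given by Lemma \ref{lem:commute} for $f_j$ and $D$, and let $c_j=f_j^{m_j}$ with $m_j\ge m_{0,j}$ a multiple of $N_j$ and $d(o,c_jo)\ge\rho$. Let $g$ be as in (b) and suppose that $g$ commutes with $c_1,\dots,c_{j-1}$, hence with $\pi_{j-1}$. Then $d(gc_jo,c_jo)=d(g\pi_jo,\pi_jo)\le D$ and $d(go,o)\le D$, so $g$ commutes with $f_j^{N_j}$ and with $c_j$. By induction $g\in\bigcap_jC(f_j)=E$.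
\end{proof}

It matters that $c_*$ does not depend on $D$: the distance from the pattern to the geodesic $\gamma_i$ will depend on $c_*$, and $D$ will depend on that distance.

\section{Three likely events}\label{sec:walks}

Let $\Lambda\ge1$ bound $d(o,go)$ for $g\in\bigcup_i\operatorname{supp}\mu_i$; finite support is used only through $\Lambda$. The reflected distribution $\check\mu_i(g)=\mu_i(g^{-1})$ also has full support and step bound $\Lambda$. An \emph{increment of length $m$} is an element $u_t^{-1}u_{t+m}$, where $u=w^{(i)}$ is one of the walks. It has the law of the $\mu_i$-walk at time $m$, and its inverse has the law of the $\check\mu_i$-walk at time $m$. Increments over non-overlapping time intervals are independent.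

We use \cite[Thms.~1.1, 1.2]{MT}: for a countable group acting on a separable hyperbolic space and a step distribution whose support generates a semigroup containing two independent loxodromics, almost every path $(w_no)$ converges to a point of $\partial S$, the law of the limit has no atoms, and almost surely $\liminf d(o,w_no)/n$ is at least a positive constant. By full support this applies to all $\mu_i$ and $\check\mu_i$. In particular there is $L\in(0,\Lambda]$ with
\begin{equation}\label{eq:drift}
\epsilon_m:=\max_i\Pr\big(d(o,w^{(i)}_mo)<Lm\big)\longrightarrow0\qquad(m\to\infty),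
\end{equation}
which is part (a) of Proposition \ref{prop:random}.

\subsection{Exponential decay of shadows}

The product $(y|x)_o$ measures for how long the geodesics from $o$ to $x$ and to $y$ stay together. The next lemma replaces the estimate $2^{-m}$ of Section \ref{sec:model2}.

\begin{lemma}\label{lem:shadow}
There are $\beta\ge1$ and $\theta<1$ such that for the walk $(w_t)$ driven by any $\mu_i$ or $\check\mu_i$,
\[
\phi(r):=\sup_{y\in S}\Pr\big(\exists t\ge0:(y|w_to)_o\ge r\big)\le\beta\theta^r\qquad(r\ge0).
\]
\end{lemma}

\begin{proof}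
It suffices to treat one distribution.

\emph{Submultiplicativity.} Let $r>0$, $r'\ge0$, $y\in S$, and let $T$ be the first time $t$ with $(y|w_to)_o\ge r$. Then $T\ge1$ and $(y|w_To)_o<r+\Lambda$. If $(y|w_to)_o\ge r+\Lambda+r'$, then $t\ge T$, and (H1) gives $(w_T^{-1}y|w_T^{-1}w_to)_o=(y|w_to)_{w_To}\ge r'$. By the strong Markov property $\phi(r+\Lambda+r')\le\phi(r)\phi(r')$. If $\phi(r_1)<1$ for some $r_1>0$, induction gives $\phi(j(r_1+\Lambda))\le\phi(r_1)^j$, and the lemma follows because $\phi$ is non-increasing.

\emph{Finding $r_1$.} The idea is that, whatever $y$ is, the walk has a definite chance to move first along one of two independent axes, away from $y$, and never to come back. Let $h_1,h_2$ be independent loxodromics. Almost surely $(w_to)$ converges to a boundary point other than $h_1^{-\infty},h_2^{-\infty}$, so $U_i=\sup_{t,m\ge0}(h_i^{-m}o|w_to)_o$ is finite by (H5). Choose $r_0$ with $\Pr(U_i\ge r_0)\le\frac12$ for $i=1,2$. By (H5) there is a bound $C'$ for $(h_1^mo|h_2^mo)_o$, $m\ge0$. Fix $m$ with $d(o,h_i^mo)\ge C'+r_0+3\delta$ for $i=1,2$, and by full support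 fix $n_i\ge1$ with $\kappa_i=\Pr(w_{n_i}=h_i^m)>0$.

Given $y$, \eqref{eq:four} shows that $(y|p)_o\le C'+\delta$ for $p=h_i^mo$ with $i=1$ or $i=2$. Condition on $w_{n_i}=h_i^m$. Then $w_t'=h_i^{-m}w_{n_i+t}$ is a copy of the walk, so with probability at least $\frac12$ all points $x=w_{n_i+t}o$ satisfy $(o|x)_p=(h_i^{-m}o|w'_to)_o<r_0$. In this case $(p|x)_o=d(o,p)-(o|x)_p>C'+3\delta$, while $\min\{(y|x)_o,(x|p)_o\}\le(y|p)_o+\delta\le C'+2\delta$; so $(y|x)_o\le C'+2\delta$. For $t<n_i$ we have $(y|w_to)_o\le\Lambda n_i$. Thus $\phi(r_1)\le1-\frac12\min(\kappa_1,\kappa_2)$ for $r_1>\max(C'+2\delta,\Lambda n_1,\Lambda n_2)$.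
\end{proof}

We use the lemma as follows. Let $x$ be an increment of length $m$ or the inverse of one, and let $y$ be a random point of $Go$ independent of $x$. Conditioning on $y$ gives, for all real $r$ and $c$,
\begin{align}
\Pr\big((y|xo)_o\ge r\big)&\le\beta\theta^r,\label{eq:shadow}\\
\Pr\big((y|xo)_o\ge d(o,xo)-c\big)&\le\epsilon_m+\beta\theta^{Lm-c}.\label{eq:back}
\end{align}

\subsection{Constants and blocks}

Let $c_*$ be as in Proposition \ref{prop:pattern}. Fix $C_0\ge c_*$ with $\beta\theta^{C_0}\le\frac14$, put $C_1=C_0+\delta$, and let $c_j,\pi_j$ $(j\le s)$ be the pattern given by Proposition \ref{prop:pattern} for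
\[
\rho=2C_1+10\delta,\qquad D=2C_1+110\delta .
\]
Fix $\eta\in(0,1)$, $\varepsilon>0$ and an integer $M\ge200\Lambda/\eta$, and put
\[
t_a=\lfloor an/M\rfloor\quad(0\le a\le M),\qquad \Delta=\frac{2\Lambda n}{M},\qquad\lambda=\frac{Ln}{2M}.
\]
Then $\eta n\ge100\Delta$, $\lambda\le\Delta/4$ and $|t_a-t_{a-1}-n/M|\le1$. For a walk $u=w^{(i)}$ the \emph{blocks} $b_a=u_{t_{a-1}}^{-1}u_{t_a}$, $1\le a\le M$, are independent. The number of blocks does not grow with $n$, and $\Delta$ and $\lambda$ will be upper and lower bounds for the progress made along $\gamma_i$ in one block. We define events $\Omega_1,\Omega_2,\Omega_3$, depending on $n$, with $\liminf_n\Pr(\Omega_1\cap\Omega_2\cap\Omega_3)\ge1-2\varepsilon$.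

\subsection{The event $\Omega_1$: the walk tracks its geodesic}

For a constant $C$, let $\Omega_1$ be the event that for each walk $u=w^{(i)}$,
\[
(u_{t_a}o|u_{t_{a''}}o)_{u_{t_{a'}}o}\le C\quad(a<a'<a''),\qquad d(u_{t_a}o,u_{t_{a'}}o)\ge L(t_{a'}-t_a)\quad(a<a').
\]
The product equals $(x^{-1}o|x'o)_o$ for the independent increments $x=u_{t_a}^{-1}u_{t_{a'}}$ and $x'=u_{t_{a'}}^{-1}u_{t_{a''}}$, so it exceeds $C$ with probability at most $\beta\theta^C$ by \eqref{eq:shadow}. Fix $C$ with $k(M+1)^3\beta\theta^C\le\varepsilon$. By \eqref{eq:drift}, $\liminf_n\Pr(\Omega_1)\ge1-\varepsilon$.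

\subsection{The event $\Omega_2$: no pair of blocks is copied elsewhere}

Put $C_2=2C+7\delta$. For $u=w^{(i)}$ and $1\le a\le M-1$, call the following geodesics \emph{admissible for $(i,a)$}:
\[
\gamma_j\ (j\ne i),\qquad[o,u_{t_a}o],\qquad[o,b_{a+2}\cdots b_Mo].
\]
They represent the other walks, the past and the future of the block $b_{a+1}$. Let $\Omega_2$ be the event that there are no $i$, $a$, admissible $\Theta$ and $v\in G$ such that $d(o,b_ao)\ge\lambda$, $d(o,b_{a+1}o)\ge\lambda$ and the three points $vo$, $vb_ao$, $vb_ab_{a+1}o$ are within $C_2$ of $\Theta$.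

\begin{lemma}\label{lem:omega2}
$\Pr(\Omega_2)\to1$ as $n\to\infty$.
\end{lemma}

\begin{proof}
There are boundedly many choices of $i$, $a$ and the type of $\Theta$; fix one. Because the geodesics $[o,xo]$ were fixed in advance, the pair $(\Theta,b_a)$ is a function of steps not involved in $b_{a+1}$, so it is independent of $b_{a+1}$. Condition on it, with $d(o,b_ao)\ge\lambda$.

Call $v$ a \emph{candidate} if $vo$ and $vb_ao$ are within $C_2$ of $\Theta$. As $\Theta$ has length at most $\Lambda n$, it has a subset $\Theta_0$ of at most $\Lambda n+2$ points such that every point of $\Theta$ is within $1$ of $\Theta_0$. For each candidate there are $\vartheta,\vartheta'\in\Theta_0$ within $C_2+1$ of $vo$ and $vb_ao$. If $v,v'$ correspond to the same pair, then $v'v^{-1}$ moves $vo$ and $vb_ao$ by at most $2C_2+2$, and these points are at distance at least $\lambda\ge R(2C_2+2)$ for large $n$. So there are at most $N(2C_2+2)(\Lambda n+2)^2$ candidates.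

Let $v$ be a candidate and suppose that $d(o,b_{a+1}o)\ge\lambda$ and that $x_2=vb_ab_{a+1}o$ is within $C_2$ of $x_2'\in\Theta$. Let $x_1=vb_ao$ be within $C_2$ of $x_1'\in\Theta$, and let $e$ be an endpoint of $\Theta$ such that $x_2'$ lies between $x_1'$ and $e$. By (H1),
\[
\big((vb_a)^{-1}e\,\big|\,b_{a+1}o\big)_o=(e|x_2)_{x_1}\ge(e|x_2')_{x_1'}-2C_2=d(x_1',x_2')-2C_2\ge\lambda-4C_2 .
\]
For each $v$ and each of the two endpoints $e$ this has conditional probability at most $\beta\theta^{\lambda-4C_2}$ by \eqref{eq:shadow}. The total $2N(2C_2+2)(\Lambda n+2)^2\beta\theta^{\lambda-4C_2}$ tends to $0$ because $\lambda$ is linear in $n$.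
\end{proof}

\subsection{The event $\Omega_3$: the pattern occurs in every block}

By full support there is $\nu_i\ge1$ with $\mu_i^{*\nu_i}(\pi_s)>0$. It is not enough that the walk performs the increment $\pi_s$; the geodesic $\gamma_i$ must pass near the pattern, so the past and the future must not backtrack along it. For $u=w^{(i)}$, $\nu=\nu_i$ let $A_t$ be the event
\[
u_t^{-1}u_{t+\nu}=\pi_s,\qquad(u_t^{-1}o|c_1o)_o\le C_1,\qquad(c_s^{-1}o|u_{t+\nu}^{-1}u_no)_o\le C_1 .
\]
Let $\Omega_3$ be the event that for all $i$ and $1\le a\le M$ some $A_t$ with $t_{a-1}\le t<t+\nu\le t_a$ holds.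

\begin{lemma}\label{lem:omega3}
We have $\liminf_n\Pr(\Omega_3)\ge1-\varepsilon$. If $A_t$ holds for $u=w^{(i)}$, then each point $u_t\pi_jo$, $0\le j\le s$, is within $C_1+4\delta$ of $\gamma_i$.
\end{lemma}

\begin{proof}
The events $A_t$ depend on the whole path, so we approximate them by independent local events. Put $\kappa=(3/4)^2\min_i\mu_i^{*\nu_i}(\pi_s)$ and fix $J_0$ with $kM(1-\kappa)^{J_0}\le\varepsilon$. Fix $i,a$ and let $m=\lfloor n/(4MJ_0)\rfloor$. For large $n$ we have $m>\nu$, and there are times $T_1,\dots,T_{J_0}$ such that the intervals $[T_l-m,T_l+m]$ are disjoint and contained in $[t_{a-1},t_a]$. For $T=T_l$ put $x=u_{T-m}^{-1}u_T$ and $x'=u_{T+\nu}^{-1}u_{T+m}$, and let $A'_T$ be the event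
\[
u_T^{-1}u_{T+\nu}=\pi_s,\qquad(x^{-1}o|c_1o)_o\le C_0,\qquad(c_s^{-1}o|x'o)_o\le C_0 .
\]
The three conditions are independent, so $\Pr(A'_T)\ge\kappa$ by \eqref{eq:shadow} and the choice of $C_0$; and $A'_{T_1},\dots,A'_{T_{J_0}}$ are independent.

We show $\Pr(A'_T\setminus A_T)\to0$. Suppose that $A'_T$ holds and $(u_T^{-1}o|c_1o)_o>C_1=C_0+\delta$. Then \eqref{eq:four} forces $(u_T^{-1}o|x^{-1}o)_o\le C_1$. With $y=u_{T-m}^{-1}o$ we have $u_T^{-1}o=x^{-1}y$, so this product equals $(y|o)_{xo}=d(o,xo)-(y|xo)_o$. Thus $(y|xo)_o\ge d(o,xo)-C_1$ with $y$ independent of $x$, and \eqref{eq:back} applies. Suppose next that $A_T'$ holds and $(c_s^{-1}o|x'y')_o>C_1$, where $y'=u_{T+m}^{-1}u_no$ is independent of $x'$ and $x'y'=u_{T+\nu}^{-1}u_no$. Then \eqref{eq:four} forces $(x'y'|x'o)_o\le C_1$. This product equals $(y'|o)_{x'^{-1}o}=d(o,x'^{-1}o)-(y'|x'^{-1}o)_o$, and \eqref{eq:back} applies to the inverse of $x'$, an increment of length $m-\nu$. So for each $i,a$ the probability that no $A_{T_l}$ holds is at most $(1-\kappa)^{J_0}+o(1)$, which gives the first claim.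

If $A_t$ holds, apply Lemma \ref{lem:chain} with $c=C_1$ to the chain $o,u_to,u_t\pi_1o,\dots,u_t\pi_so,u_no$. The products at $u_to$ and at $u_t\pi_so=u_{t+\nu}o$ are those in $A_t$, the product at $u_t\pi_jo$ for $0<j<s$ is $(c_j^{-1}o|c_{j+1}o)_o\le c_*\le C_1$, and the inner segments have lengths $d(o,c_jo)\ge2C_1+10\delta$. So $(o|u_no)_{u_t\pi_jo}\le C_1+2\delta$, and (H2) finishes the proof.
\end{proof}

\section{Matches on the likely events}\label{sec:nomatch}

Since $\varepsilon$ is arbitrary, Proposition \ref{prop:random}(b) follows once we show that it holds on $\Omega_1\cap\Omega_2\cap\Omega_3$ for all large $n$. The rest of the argument is deterministic. We assume that $n$ is so large that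
\begin{equation}\label{eq:large}
\Delta\ge4\lambda,\qquad\lambda\ge100\big(\delta+\Lambda+C+C_1+\max_jd(o,\pi_jo)\big).
\end{equation}
For $z\in\gamma_i$ write $\operatorname{pos}(z)=d(o,z)$.

\begin{lemma}\label{lem:markers}
On $\Omega_1$, for each walk $u=w^{(i)}$ we have $d(o,b_ao)\ge\lambda$ for all $a$, and there are points $y_0=o,y_1,\dots,y_M=u_no$ of $\gamma_i$ such that $d(y_a,u_{t_a}o)\le C+2\delta$ and $P_a=\operatorname{pos}(y_a)$ satisfies $\lambda\le P_a-P_{a-1}\le\Delta$. In particular every closed subsegment of $\gamma_i$ of length $\Delta$ contains some $y_a$.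
\end{lemma}

\begin{proof}
First, $d(o,b_ao)\ge L(n/M-1)=2\lambda-L\ge\lambda$. The points $y_a$ exist by (H2), since $(o|u_no)_{u_{t_a}o}\le C$ for $0<a<M$. Since $(o|u_{t_a}o)_{u_{t_{a-1}}o}\le C$, we have $d(o,u_{t_a}o)\ge d(o,u_{t_{a-1}}o)+(2\lambda-L)-2C$, so $P_a-P_{a-1}\ge2\lambda-L-4C-4\delta\ge\lambda$. Also $P_a-P_{a-1}\le\Lambda(n/M+1)+2C+4\delta=\Delta/2+\Lambda+2C+4\delta\le\Delta$.
\end{proof}

\subsection{Large shifts and reversals are excluded}

\begin{lemma}\label{lem:coarse}
On $\Omega_1\cap\Omega_2$, if $g$ is a $(20\Delta,20\delta)$-match of $\gamma_i$ with $\gamma_j$ at $p,q$, then $i=j$, $d(p,gp)\le4\Delta$ and $d(q,gq)\le4\Delta$.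
\end{lemma}

\begin{proof}
Let $u=w^{(i)}$ and assume $\operatorname{pos}(p)<\operatorname{pos}(q)$. Choose $\hat p,\hat q\in\gamma_j$ with $d(p,g\hat p),d(q,g\hat q)\le20\delta$. Let $I$ be the set of $a$ such that $y_a$ lies between $p$ and $q$ at distance at least $\Delta$ from both. These $y_a$ are those in a segment of length at least $18\Delta$, which contains $9$ disjoint closed segments of length $\Delta$; so $I$ consists of at least $9$ consecutive integers by Lemma \ref{lem:markers}. By (H4) with $r=20\delta$, for $a\in I$ there is $r_a\in\gamma_j$ with $d(y_a,gr_a)\le2\delta$, hence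
\begin{equation}\label{eq:ra}
d(g^{-1}u_{t_a}o,r_a)\le C+4\delta .
\end{equation}
If $a-1,a,a+1\in I$ and $v=g^{-1}u_{t_{a-1}}$, then $vo,vb_ao,vb_ab_{a+1}o$ are the points $g^{-1}u_{t_{a-1}}o$, $g^{-1}u_{t_a}o$, $g^{-1}u_{t_{a+1}}o$. If $j\ne i$, \eqref{eq:ra} contradicts $\Omega_2$ with $\Theta=\gamma_j$. So $i=j$; write $\gamma=\gamma_i$ and $\rho_a=\operatorname{pos}(r_a)$.

\emph{The copy is monotone.} Consider the map $z\mapsto\hat z$ given by $p\mapsto\hat p$, $y_a\mapsto r_a$ $(a\in I)$, $q\mapsto\hat q$. Since $d(z,g\hat z)\le20\delta$, it changes distances by at most $40\delta$, and the points of its domain are at mutual distance at least $\lambda>80\delta$. Let $z_1,z_2,z_3$ be points of the domain in this order on $\gamma$. If $\hat z_2$ were not strictly between $\hat z_1$ and $\hat z_3$, then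
\[
d(z_1,z_2)+d(z_2,z_3)-40\delta\le d(\hat z_1,\hat z_3)=|d(\hat z_1,\hat z_2)-d(\hat z_2,\hat z_3)|\le\max\{d(z_1,z_2),d(z_2,z_3)\}+40\delta,
\]
so one of the two gaps would be at most $80\delta$. Hence the map preserves betweenness, and so it preserves or reverses the order.

\emph{The copy lies neither in the past nor in the future.} Let $a-1,a,a+1\in I$. We claim:
\begin{enumerate}
\item[($\alpha_a$)] $\max\{\rho_{a-1},\rho_a,\rho_{a+1}\}>P_a$;
\item[($\beta_a$)] $\min\{\rho_{a-1},\rho_a,\rho_{a+1}\}<P_{a+1}$.
\end{enumerate}
If ($\alpha_a$) fails, then $r_{a-1},r_a,r_{a+1}$ lie on the part of $\gamma$ from $o$ to $y_a$. By slimness of the triangle $o,y_a,u_{t_a}o$, whose side $[y_a,u_{t_a}o]$ has length at most $C+2\delta$, this part is within $C+3\delta$ of $\Theta=[o,u_{t_a}o]$. With \eqref{eq:ra}, the three points for $v=g^{-1}u_{t_{a-1}}$ are within $2C+7\delta=C_2$ of $\Theta$, contradicting $\Omega_2$. If ($\beta_a$) fails, the three points $r$ lie on the part of $\gamma$ from $y_{a+1}$ to $u_no$. For $\Theta=[o,b_{a+2}\cdots b_Mo]$ the geodesic $u_{t_{a+1}}\Theta$ joins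 $u_{t_{a+1}}o$ to $u_no$, so the triangle $y_{a+1},u_{t_{a+1}}o,u_no$ puts them within $C+3\delta$ of $u_{t_{a+1}}\Theta$, and $v=u_{t_{a+1}}^{-1}g^{-1}u_{t_{a-1}}$ contradicts $\Omega_2$.

\emph{Conclusion.} Fix $a$ with $a-2,\dots,a+2\in I$. If the order is reversed, ($\beta_{a-1}$) gives $\rho_a<P_a$, while ($\alpha_{a+1}$) gives $\rho_a>P_{a+1}>P_a$, a contradiction. So the order is preserved. Then ($\alpha_{a-1}$) gives $\rho_a>P_{a-1}\ge P_a-\Delta$ and ($\beta_{a+1}$) gives $\rho_a<P_{a+2}\le P_a+2\Delta$, so $|\rho_a-P_a|\le2\Delta$. Because the order is preserved, $\rho_a-\operatorname{pos}(\hat p)=d(\hat p,r_a)$ differs from $P_a-\operatorname{pos}(p)=d(p,y_a)$ by at most $40\delta$, and $\operatorname{pos}(\hat q)-\rho_a$ differs from $\operatorname{pos}(q)-P_a$ by at most $40\delta$. Hence $d(p,\hat p),d(q,\hat q)\le2\Delta+40\delta$, and $d(p,gp)\le d(p,g\hat p)+d(\hat p,p)\le2\Delta+60\delta\le4\Delta$, and likewise for $q$.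
\end{proof}

\subsection{The shift of a match}

Assume $\Omega_1\cap\Omega_2\cap\Omega_3$, and let $g$ be an $(\eta n,6\delta)$-match of $\gamma_i$ with $\gamma_j$ at $p,q$. As $\eta n\ge100\Delta$, Lemma \ref{lem:coarse} gives $i=j$. Write $u=w^{(i)}$, $\gamma=\gamma_i$, $f=g^{-1}$. We must show $f\in E$.

Let $J$ be obtained from the part of $\gamma$ between $p$ and $q$ by removing length $\Delta$ at each end; its length is at least $98\Delta$. By (H4) each $z\in J$ is within $2\delta$ of $g\gamma$, so we can fix a map
\[
\psi\colon J\to\gamma,\qquad d(fz,\psi(z))\le2\delta,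
\]
and define the shift $\tau(z)=\operatorname{pos}(\psi(z))-\operatorname{pos}(z)$. Then $|\tau(z)|$ differs from $d(z,fz)$ by at most $2\delta$. Lemma \ref{lem:coarse}, applied to $z$ and a point of $J$ at distance at least $20\Delta$ from it, gives
\begin{equation}\label{eq:shift1}
d(z,fz)=d(z,gz)\le4\Delta,\qquad|\tau(z)|\le5\Delta\qquad(z\in J).
\end{equation}
The shift is almost constant. If $\operatorname{pos}(z')-\operatorname{pos}(z)\ge20\Delta$, then $\operatorname{pos}(\psi(z'))-\operatorname{pos}(\psi(z))=d(z,z')+\tau(z')-\tau(z)$ is positive by \eqref{eq:shift1}, so it equals $d(\psi(z),\psi(z'))$, which differs from $d(z,z')$ by at most $4\delta$. Hence $|\tau(z)-\tau(z')|\le4\delta$. Any two points of $J$ have a third point of $J$ at distance at least $20\Delta$ from both, because $98\Delta>80\Delta$. Therefore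
\begin{equation}\label{eq:shift2}
|\tau(z)-\tau(z')|\le8\delta\qquad(z,z'\in J).
\end{equation}

\subsection{Small shifts are excluded}

Suppose that $|\tau(z)|\ge100\delta$ for some $z\in J$. By \eqref{eq:shift2} all shifts have the same sign and absolute value at least $92\delta$. Call the direction of the shift along $\gamma$ \emph{right}, so that $\psi(z)$ is to the right of $z$ at a distance between $92\delta$ and $5\Delta$, and let $p_1$ be the left end of $J$. As in Section \ref{sec:model2} we iterate $f$ until the shift is too large for Lemma \ref{lem:coarse}. The danger is that the error $2\delta$ accumulates, so that $f^m z$ drifts away from $\gamma$; hyperbolicity corrects the error at every step.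

\begin{lemma}\label{lem:iterate}
Let $x_0\in J$ with $d(p_1,x_0)\le30\Delta$, and put $x_m=f^mx_0$ and $\iota=d(x_0,x_1)$. Then $90\delta\le\iota\le4\Delta$ and $d(x_0,x_m)\ge m(\iota-14\delta)$ for $m\ge0$. If $m\ge1$ and $m\iota\le20\Delta$, then $x_m$ is within $20\delta$ of a point $\bar x_m\in\gamma$ to the right of $x_0$.
\end{lemma}

\begin{proof}
The bounds on $\iota$ follow from $|\tau(x_0)|\ge92\delta$ and \eqref{eq:shift1}. Note that a point of $\gamma$ to the right of $x_0$ at distance at most $60\Delta$ lies in $J$. So $\psi(x_0)\in J$, and $x_0,\psi(x_0),\psi(\psi(x_0))$ lie in this order on $\gamma$. Since $d(x_1,\psi(x_0))\le2\delta$ and $d(x_2,\psi(\psi(x_0)))\le d(fx_1,f\psi(x_0))+2\delta\le4\delta$, (H1) gives $(x_0|x_2)_{x_1}\le6\delta$. Applying powers of $f$ we get $(x_{j-1}|x_{j+1})_{x_j}\le6\delta$ and $d(x_{j-1},x_j)=\iota\ge22\delta$ for all $j$. Lemma \ref{lem:chain} with $c=6\delta$ gives, for $m\ge1$,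
\[
(x_0|x_{m+1})_{x_m}\le8\delta,\qquad d(x_0,x_{m+1})\ge d(x_0,x_m)+\iota-14\delta,
\]
and the lower bound on $d(x_0,x_m)$ follows.

The last claim holds for $m=1$ with $\bar x_1=\psi(x_0)$. Assume it for $m$, and let $(m+1)\iota\le20\Delta$. Then $d(x_0,\bar x_m)\le m\iota+20\delta\le21\Delta$, so $\bar x_m\in J$, and $\tilde x=\psi(\bar x_m)$ is within $22\delta$ of $x_{m+1}$ and lies to the right of $x_0$ at distance at most $26\Delta$. We use this to improve the estimate for $x_m$. By (H2) some $e\in[x_0,x_{m+1}]$ has $d(x_m,e)\le10\delta$, so $d(e,x_{m+1})\ge\iota-10\delta\ge80\delta$. In the triangle $x_0,x_{m+1},\tilde x$, with $[x_0,\tilde x]\subset\gamma$, the point $e$ is not within $\delta$ of $[x_{m+1},\tilde x]$, since that would give $d(e,x_{m+1})\le23\delta$. So there is $x'\in[x_0,\tilde x]\subset J$ with $d(x_m,x')\le11\delta$. Then $\bar x_{m+1}=\psi(x')$ is to the right of $x_0$ and $d(x_{m+1},\bar x_{m+1})\le13\delta$.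
\end{proof}

Apply the lemma to $p_1$, with $\iota=\iota_0$, and to the point $x^*\in J$ with $d(p_1,x^*)=30\Delta$, with $\iota=\iota^*$. By \eqref{eq:shift2}, $\iota^*\le|\tau(x^*)|+2\delta\le|\tau(p_1)|+10\delta\le\iota_0+12\delta$. Let $m$ be least with $d(p_1,f^mp_1)\ge6\Delta$; it exists, and $(m-1)(\iota_0-14\delta)<6\Delta$. Since $\iota_0\ge90\delta$, we have $(\iota_0+12\delta)/(\iota_0-14\delta)\le102/76$, and therefore
\[
m\max(\iota_0,\iota^*)\le(m-1)(\iota_0+12\delta)+4\Delta\le\tfrac{102}{76}\cdot6\Delta+4\Delta<20\Delta .
\]
By Lemma \ref{lem:iterate}, $f^mp_1$ and $f^mx^*$ are within $20\delta$ of $\gamma$. Thus $f^{-m}$ is a $(20\Delta,20\delta)$-match of $\gamma$ with itself at $p_1,x^*$, and Lemma \ref{lem:coarse} gives $d(p_1,f^mp_1)=d(p_1,f^{-m}p_1)\le4\Delta$, contrary to the choice of $m$.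

\subsection{Zero shift}

We conclude that $|\tau(z)|<100\delta$, and so $d(z,fz)\le102\delta$, for all $z\in J$. By Lemma \ref{lem:markers} there is $y_a\in J$ at distance at least $10\Delta$ from both ends of $J$; it is not an end of $\gamma$, so $a\ge1$. By $\Omega_3$ some $A_t$ holds with $t_{a-1}\le t\le t_a$, and by Lemma \ref{lem:omega3} there are $z_j\in\gamma$ with $d(z_j,u_t\pi_jo)\le C_1+4\delta$ for $0\le j\le s$. By \eqref{eq:large},
\[
d(z_j,y_a)\le(C_1+4\delta)+d(o,\pi_jo)+\Lambda(n/M+1)+(C+2\delta)\le2\Delta,
\]
so $z_j\in J$. Hence $f$ moves each $u_t\pi_jo$ by at most $102\delta+2(C_1+4\delta)=D$, that is, $u_t^{-1}fu_t$ moves each $\pi_jo$ by at most $D$. By Proposition \ref{prop:pattern}(b), $u_t^{-1}fu_t\in E$, and since $E$ is normal, $g=f^{-1}\in E$. This completes the proof of Proposition \ref{prop:random}, and with it the proof of Theorem \ref{thm:main}. \qed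

\begin{thebibliography}{9}

\bibitem{AH} C.~Abbott, M.~Hull, \emph{Random walks and quasi-convexity in acylindrically hyperbolic groups}, arXiv:1909.10876 (2019).

\bibitem{B} Bowditch, \emph{Uniform hyperbolicity of the curve graphs}.

\bibitem{DGO} Dahmani, Guirardel, Osin, \emph{Hyperbolically embedded subgroups and rotating families\ldots}

\bibitem{MT} Maher, Tiozzo, \emph{Random walks on weakly hyperbolic groups}.

\bibitem{Os} Osin, \emph{Acylindrically hyperbolic groups}.

\end{thebibliography}
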